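\title{Frustrated cycles and the distance to a complete bipartite graph}

\begin{abstract}
A cyclic ordering of $k$ distinct vertices of a graph $G$ is a frustrated $k$-cycle if an odd number of its consecutive pairs are edges of $G$. We prove a conjecture of Kittipassorn and Meszaros: if $G$ has fewer frustrated $k$-cycles than the star with $t+1$ edges on the same $n$ vertices, then $G$ or its complement can be obtained from a complete bipartite graph by flipping at most $t$ pairs. The condition $n\ge 8k^3$ suffices for every $t$ for which the star exists, and for odd $k$ the complement is not needed. More precisely, we determine the least number of frustrated $k$-cycles, and all extremal graphs, among graphs at distance $d\le\lfloor (n-1)/2\rfloor$ from the complete bipartite graphs (and, for even $k$, from their complements). The proof combines a two-term inclusion--exclusion bound, the removal of a vertex of maximum degree, and a spectral stability estimate.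
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a graph on a set $V$ of $n$ vertices and let $k\ge3$. A \emph{$k$-cycle} is a cyclic ordering $v_1v_2\dots v_k$ of $k$ distinct vertices of $V$, taken up to rotation and reflection. Its \emph{sides} are the pairs $v_1v_2,\dots,v_{k-1}v_k,v_kv_1$; they need not be edges of $G$. The cycle is \emph{frustrated} if an odd number of its sides are edges of $G$, and $f_k(G)$ is the number of frustrated $k$-cycles. (Counting the two directions separately would double every $f_k$ and affect no comparison between graphs.) For $k=3$ we are counting \emph{frustrated triangles}: triples of vertices that induce one or three edges.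

A \emph{complete bipartite graph} is always taken on the whole set $V$, and one of its parts may be empty, so the empty graph is complete bipartite. Such a graph has no frustrated cycle, because a cycle passes from one part to the other an even number of times. It is therefore natural to read $f_k(G)$ as a measure of how far $G$ is from being complete bipartite, and to compare it with a direct measure. To \emph{flip} a pair of vertices is to change it from an edge to a non-edge or vice versa; let $\beta(G)$ be the least number of flips needed to obtain $G$ from a complete bipartite graph.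

How few frustrated cycles can $m$ flips create? Take $k=3$ and add edges to the empty graph. One edge lies in $n-2$ triples, all frustrated. Two disjoint edges give $2(n-2)$ frustrated triples, but two edges with a common vertex give only $2(n-2)-2$, because the triple containing both has two edges. So flips cancel each other, and they do so when they share a vertex. The \emph{$m$-star}, a star with $m$ edges together with $n-1-m$ isolated vertices, lets every two edges cancel and has $m(n-2)-2\binom m2=m(n-1-m)$ frustrated triangles. One guesses that the star is the cheapest way of being far from complete bipartite. The following conjecture of Kittipassorn and Meszaros~\cite{KM} makes this precise; $\overline G$ denotes the complement of $G$.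

\begin{quote}
\textbf{Conjecture.} \emph{For every $k\ge3$, $t\ge0$ and all sufficiently large $n$ the following holds. If a graph $G$ on $n$ vertices has fewer frustrated $k$-cycles than the $(t+1)$-star on $n$ vertices, then $G$ or $\overline G$ can be obtained from a complete bipartite graph by flipping at most $t$ pairs.}
\end{quote}

The complement is there because of parity. A cycle with $j$ sides in $G$ has $k-j$ sides in $\overline G$, so $f_k(\overline G)=f_k(G)$ when $k$ is even; for instance $f_k(K_n)=0$, although $\beta(K_n)\ge n(n-1)/6$ by Lemma~\ref{lem:switch}(d) below. When $k$ is odd, a cycle is frustrated in exactly one of $G$ and $\overline G$. The distance that matches $f_k$ is therefore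
\[
d_k(G)=\beta(G)\quad(k\text{ odd}),\qquad d_k(G)=\min\bigl(\beta(G),\beta(\overline G)\bigr)\quad(k\text{ even}).
\]

We prove the conjecture by bounding $f_k(G)$ from below in terms of $d_k(G)$. Write $(x)_r=x(x-1)\cdots(x-r+1)$ with $(x)_0=1$, and put
\[
Q=(n-3)_{k-3},\qquad M=\Bigl\lfloor\frac{n-1}{2}\Bigr\rfloor,\qquad \varphi(m)=m(n-1-m)\,Q .
\]
As we check in Lemma~\ref{lem:star}, $\varphi(m)$ is the number of frustrated $k$-cycles of the $m$-star, and it is largest at $m=M$. For $S\subseteq V$ let $G^S$ be the graph obtained from $G$ by flipping all pairs between $S$ and $V\setminus S$; the graphs $G^S$ are the \emph{switchings} of $G$.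

\begin{theorem}\label{thm:main}
Let $k\ge3$ and $n\ge8k^3$, let $G$ be a graph on $n$ vertices, and let $d=d_k(G)$.
\begin{itemize}
\item[(a)] If $d\le M$, then $f_k(G)\ge\varphi(d)$. Equality holds if and only if $G$ (when $k$ is even, $G$ or $\overline G$) is a switching of the $d$-star, or $d=3$, $k\ge4$ and it is a switching of a triangle together with isolated vertices.
\item[(b)] If $d>M$, then $f_k(G)>\varphi(M)$.
\end{itemize}
\end{theorem}

The conjecture follows, with a threshold for $n$ that depends only on $k$, for all $t$ in the range $0\le t\le n-2$ in which the $(t+1)$-star exists.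

\begin{corollary}\label{cor:conj}
Let $k\ge3$, $n\ge8k^3$ and $0\le t\le n-2$. If a graph $G$ on $n$ vertices has fewer frustrated $k$-cycles than the $(t+1)$-star, then $d_k(G)\le\min(t,\,n-3-t)$. In particular $G$ or $\overline G$ is obtained from a complete bipartite graph by at most $t$ flips, and for odd $k$ this holds for $G$ itself.
\end{corollary}

The star itself shows that ``fewer'' cannot be weakened to ``at most as many''.

\begin{proposition}\label{prop:sharp}
Let $n\ge10$ and $1\le t+1\le M$, and let $G$ be the $(t+1)$-star on $n$ vertices. Then neither $G$ nor $\overline G$ can be obtained from a complete bipartite graph by at most $t$ flips.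
\end{proposition}

\begin{corollary}\label{cor:extremal}
Let $k\ge3$, $n\ge8k^3$ and $0\le d\le M$. Every graph $G$ on $n$ vertices with $d_k(G)=d$ satisfies
\[
d(n-1-d)(n-3)_{k-3}\le f_k(G)\le d\,(n-2)_{k-2}.
\]
The lower bound is the minimum of $f_k$ over such graphs. Up to switching, and complementation when $k$ is even, it is attained only by the $d$-star and, if $d=3$ and $k\ge4$, also by the triangle.
\end{corollary}

Switching changes neither $f_k$ nor $d_k$, so we may replace $G$ by a graph $H$ with exactly $d$ edges (Section~\ref{sec:switch}, where the last three statements are also deduced). Part~(a) then says that the star minimizes $f_k$ among graphs with a given number of edges, which follows from inclusion--exclusion (Section~\ref{sec:few}). That bound is too weak for $d>M$. For part~(b) we remove a vertex of maximum degree and show that it suffices for each remaining edge to be the only edge on many cycles (Section~\ref{sec:remove}). This in turn needs an upper bound on the number of edges of $H$, which comes from a direct count for $k=3$ (Section~\ref{sec:three}) and from eigenvalues for $k\ge4$ (Sections~\ref{sec:spectral} and~\ref{sec:long}).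

\section{Switching and stars}\label{sec:switch}

Throughout, $n\ge k\ge3$, so that $Q\ge1$. All cycle counts in the paper come from one observation: a $k$-cycle with side $ab$ can be written in exactly one way as $v_1v_2\dots v_k$ with $v_1=a$ and $v_2=b$.

\begin{lemma}\label{lem:count}
The number of $k$-cycles on $V$
\begin{itemize}
\item[(a)] with a given side is $(n-2)_{k-2}=(n-2)Q$;
\item[(b)] with two given sides that share a vertex is $Q$;
\item[(c)] with two given disjoint sides is $Q_0$, where $Q_0=0$ if $k=3$ and $Q_0=2(k-3)(n-4)_{k-4}$ if $k\ge4$;
\item[(d)] with a given side $ab$ and through a given vertex $v\ne a,b$ is $(k-2)Q$.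
\end{itemize}
\end{lemma}

\begin{proof}
Let the first side be $ab$ and take $v_1=a$, $v_2=b$. In (a) the remaining $k-2$ positions are filled with distinct vertices from the other $n-2$. In (b) name the vertices so that the second side is $bc$; then $v_3=c$, and $k-3$ positions remain for $n-3$ vertices. In (c) the second side occupies positions $i,i+1$ with $3\le i\le k-1$, in one of two orders, and $k-4$ positions remain for $n-4$ vertices; for $k=3$ there is no such $i$. In (d) the vertex $v$ takes one of $k-2$ positions, and $k-3$ positions remain for $n-3$ vertices.
\end{proof}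

\begin{lemma}\label{lem:star}
For $0\le m\le n-1$ the $m$-star has exactly $\varphi(m)$ frustrated $k$-cycles, and all of them pass through its center. Moreover $\varphi(m)=\varphi(n-1-m)$, and $\varphi$ is strictly increasing on $\{0,1,\dots,M\}$.
\end{lemma}

\begin{proof}
Only the two sides at the center $v$ can be edges. So a cycle is frustrated if and only if it passes through $v$ and, of the two vertices next to $v$ on it, one is a leaf $a$ and the other is a non-leaf $b$. There are $m(n-1-m)$ choices of $a$ and $b$, and $Q$ cycles with sides $av$ and $vb$ by Lemma~\ref{lem:count}(b). The symmetry is visible in the formula, and $\varphi(m+1)-\varphi(m)=(n-2-2m)Q\ge Q$ when $m\le M-1$, since then $2m\le n-3$.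
\end{proof}

The symmetry of $\varphi$ has a reason: switching the center of the $m$-star produces the $(n-1-m)$-star. In particular a star with more than $M$ edges is within $M$ flips of a complete bipartite graph, and this is why Theorem~\ref{thm:main} splits at $d=M$. We write $e(G)$ for the number of edges of $G$.

\begin{lemma}\label{lem:switch}
Let $G$ be a graph on $V$ and $S,T\subseteq V$.
\begin{itemize}
\item[(a)] $(G^S)^T=G^{S\triangle T}$ and $\overline{G^S}=(\overline G)^S$. Thus being a switching of one another is an equivalence relation.
\item[(b)] A cycle is frustrated in $G^S$ if and only if it is frustrated in $G$.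
\item[(c)] $\beta(G)=\min_S e(G^S)$. Both $f_k$ and $d_k$ are unchanged by switching and, for even $k$, by complementation.
\item[(d)] $f_k(G)\le d_k(G)\,(n-2)_{k-2}$, and $\beta(G)+\beta(\overline G)\ge n(n-1)/6$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The pair $xy$ is flipped by $S$ exactly when $\mathbf 1_S(x)+\mathbf 1_S(y)$ is odd, and $\mathbf 1_S+\mathbf 1_T\equiv\mathbf 1_{S\triangle T}\pmod 2$. Complementation flips all pairs, and flips commute.

(b) An even number of sides of the cycle join $S$ to $V\setminus S$, so an even number of its sides are flipped.

(c) Let $K$ be the complete bipartite graph with parts $S$ and $V\setminus S$. The pairs that must be flipped to turn $K$ into $G$ form the set $E(G)\triangle E(K)=E(G^S)$, which gives the formula. By (a), $G$ and $G^T$ have the same switchings, and so do $\overline G$ and $\overline{G^T}$; hence $d_k(G^T)=d_k(G)$. The rest follows from (b), from the definition of $d_k$, and from $f_k(\overline G)=f_k(G)$ for even $k$.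

(d) By (c) there is a graph $H$ with $d_k(G)$ edges and $f_k(H)=f_k(G)$. Every frustrated cycle of $H$ has an edge of $H$ as a side, so Lemma~\ref{lem:count}(a) gives the first bound. Since $d_3=\beta$, applying it with $k=3$ to $G$ and to $\overline G$ yields $\binom n3=f_3(G)+f_3(\overline G)\le(n-2)\bigl(\beta(G)+\beta(\overline G)\bigr)$.
\end{proof}

Call a graph $H$ \emph{reduced} if no switching of $H$ has fewer edges, that is, if $e(H)=\beta(H)$.

\begin{lemma}\label{lem:reduce}
For every graph $G$ there is a reduced graph $H$ with $e(H)=d_k(G)$ and $f_k(H)=f_k(G)$ that is a switching of $G$ or, when $k$ is even, of $G$ or $\overline G$. Every reduced graph has maximum degree at most $M$.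
\end{lemma}

\begin{proof}
Take a switching of $G$ with $\beta(G)$ edges, or a switching of $\overline G$ with $\beta(\overline G)$ edges if $k$ is even and $\beta(\overline G)<\beta(G)$, and apply Lemma~\ref{lem:switch}. Switching a single vertex $u$ replaces its $\deg u$ edges by $n-1-\deg u$ edges and changes nothing else, so in a reduced graph $\deg u\le n-1-\deg u$.
\end{proof}

We can now prove the statements that accompany Theorem~\ref{thm:main}.

\begin{proof}[Proof of Corollary~\ref{cor:conj} from Theorem~\ref{thm:main}]
Put $m=\min(t+1,\,n-2-t)$. The two numbers are nonnegative with sum $n-1$, so $0\le m\le M$ and $\varphi(m)=\varphi(t+1)$. Suppose $d=d_k(G)\ge m$. Theorem~\ref{thm:main} and the monotonicity of $\varphi$ give $f_k(G)\ge\varphi(\min(d,M))\ge\varphi(m)=\varphi(t+1)$, contrary to the hypothesis. Hence $d\le m-1=\min(t,\,n-3-t)$.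
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $v$ be the center and $a_1,\dots,a_{t+1}$ the leaves. There are $n-2-t\ge t+1$ isolated vertices; choose distinct ones $b_1,\dots,b_{t+1}$. Each triple $va_ib_i$ induces one edge, and no two of these triples have a side in common. A complete bipartite graph has no frustrated triangle, so any set of flips that produces $G$ from it contains a side of each triple. Thus $\beta(G)\ge t+1$. Also $\beta(G)\le e(G)\le(n-1)/2$, so Lemma~\ref{lem:switch}(d) gives
\[
\beta(\overline G)\ge\frac{n(n-1)}6-\frac{n-1}2=\frac{(n-1)(n-3)}6>n-1>t.\qedhere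
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:extremal} from Theorem~\ref{thm:main}]
The two bounds are Theorem~\ref{thm:main}(a) and Lemma~\ref{lem:switch}(d), and the theorem lists the only graphs that can attain the lower one. It remains to see that the listed graphs have $d_k=d$; by Lemma~\ref{lem:switch}(c) it suffices to consider the star and the triangle. The $d$-star has $d_k\le e=d$, and $d_k\ge d$ by Proposition~\ref{prop:sharp} (trivially if $d=0$). Let $T$ be the triangle $xyz$ with isolated vertices, among them $u_1,u_2,u_3$. The triples $xyu_1$, $yzu_2$, $zxu_3$ are frustrated and have no common side, so $\beta(T)=3$ as in the previous proof, and $\beta(\overline T)\ge n(n-1)/6-3>3$.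
\end{proof}

\section{Graphs with few edges}\label{sec:few}

For $k=3$ the cancellation seen in the introduction can be computed exactly. Let $H$ have $m$ edges, $p_1$ pairs of edges sharing a vertex, and $\tau$ triangles. For $j\in\{0,1,2,3\}$ the expression $j-2\binom j2+4\binom j3$ takes the values $0,1,0,1$; summing it over all triples, with $j$ the number of edges induced, gives
\begin{equation}\label{eq:exact3}
f_3(H)=m(n-2)-2p_1+4\tau .
\end{equation}
With $m=3$, for example, the star, the path, the triangle, the two-edge path plus a disjoint edge, and the matching have $3n-12$, $3n-10$, $3n-8$, $3n-8$ and $3n-6$ frustrated triangles. In general $p_1\le\binom m2$ and $\tau\ge0$, and the star is extreme in both respects. For $k\ge4$ two things change: a cycle can have many edges as sides, so we truncate after the second term and get an inequality; and disjoint edges also cancel, so we must check that they cancel less.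

\begin{lemma}\label{lem:few}
Let $n\ge2k-2$ and let $H$ be a graph on $n$ vertices with $m\le n-1$ edges. Then $f_k(H)\ge\varphi(m)$, with equality if and only if $H$ is the $m$-star, or $m=3$, $k\ge4$ and $H$ is a triangle together with isolated vertices.
\end{lemma}

\begin{proof}
For a $k$-cycle $C$ let $j=j(C)$ be the number of its sides that are edges of $H$. For every integer $j\ge0$,
\[
\mathbf 1[j\text{ odd}]\ \ge\ j(2-j)=j-2\tbinom j2,
\]
with equality if and only if $j\le2$: both sides are $0,1,0$ for $j=0,1,2$, and the right side is negative for $j\ge3$. Let $p_1$ and $p_0$ be the numbers of pairs of edges of $H$ that share a vertex and that are disjoint, so $p_0+p_1=\binom m2$. Summing over all cycles and using Lemma~\ref{lem:count},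
\begin{align*}
f_k(H)\ \ge\ \sum_C\Bigl(j-2\tbinom j2\Bigr)&=m(n-2)Q-2p_1Q-2p_0Q_0\\
&=\Bigl[m(n-2)-2\tbinom m2\Bigr]Q+2p_0(Q-Q_0)=\varphi(m)+2p_0(Q-Q_0).
\end{align*}
Now $Q_0<Q$: for $k=3$ this reads $0<1$, and for $k\ge4$ we have $Q=(n-3)(n-4)_{k-4}$ with $n-3>2(k-3)$. This proves the inequality, and shows that it is strict if $p_0>0$.

Suppose $p_0=0$, so that every two edges meet. If all edges have a common vertex, $H$ is the $m$-star and equality holds by Lemma~\ref{lem:star}. Otherwise take edges $ab$ and $ac$; an edge avoiding $a$ must be $bc$, an edge avoiding $a$ exists, and an edge meeting all of $ab,ac,bc$ is one of them. So $H$ is a triangle with isolated vertices. If $k\ge4$, no $k$-cycle has all three edges as sides, so $j\le2$ always and equality holds. If $k=3$, then \eqref{eq:exact3} gives $f_3(H)=3n-8=\varphi(3)+4$.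
\end{proof}

\begin{remark}
The hypothesis $n\ge2k-2$ is used only for $Q_0<Q$, and it is needed. If $k\ge4$ and $H$ consists of two disjoint edges, then $j\le2$ and $f_k(H)=\varphi(2)+2(Q-Q_0)$, which equals $\varphi(2)$ for $n=2k-3$ and is smaller for $k\le n<2k-3$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $H$ be as in Lemma~\ref{lem:reduce}. It has $d\le M\le n-1$ edges, so $f_k(G)=f_k(H)\ge\varphi(d)$ by Lemma~\ref{lem:few}. If equality holds, then $H$ is the $d$-star or the exceptional triangle, and $G$ (or $\overline G$, for even $k$) is a switching of $H$ by Lemma~\ref{lem:switch}(a). Conversely, for the graphs listed, $f_k(G)=\varphi(d)$ by Lemmas~\ref{lem:switch}(c) and~\ref{lem:few}.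
\end{proof}

\section{Removing a vertex of maximum degree}\label{sec:remove}

For $d>M$ Lemma~\ref{lem:few} gives at best $\varphi(d)\le\varphi(M)$, and nothing at all once $d\ge n-1$. No bound in terms of the number of edges alone can do better, since the $(n-1)$-star is complete bipartite. We have to use that $H$ is reduced, and the first consequence at hand is the degree bound of Lemma~\ref{lem:reduce}. An example shows how it acts.

\begin{example}\label{ex:plusone}
Let $k=3$, $n\ge5$, and add one edge to the $M$-star with center $v$. By \eqref{eq:exact3}, $f_3$ changes by $n-2$, minus twice the number of old edges that the new edge meets, plus four times the number of triangles it closes. An edge at $v$ meets all $M$ old edges, and the change is $n-2-2M\in\{-1,0\}$. An edge not at $v$ changes $f_3$ by $n-2-4+4=n-2$ (two leaves), $n-2-2=n-4$ (a leaf and a non-leaf) or $n-2$ (two non-leaves). The only cheap place for an edge is the center, and the bound $\deg v\le M$ forbids it.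
\end{example}

In general the maximum degree $\Delta$ may be smaller than $M$. The star at a vertex $v$ of degree $\Delta$ accounts for $\varphi(\Delta)$ cycles, and the edges not at $v$, of which there are more than $M-\Delta$, must make up the deficit $\varphi(M)-\varphi(\Delta)$. The next lemma says how much each of them has to contribute.

\begin{lemma}\label{lem:criterion}
Let $H$ be a graph on $n$ vertices with at least $M+1$ edges and maximum degree $\Delta\le M$. Let $v$ be a vertex of degree $\Delta$, let $H'=H-v$, and put $s=\frac n2-\Delta$. For an edge $ab$ of $H'$ let $u(ab)$ be the number of $k$-cycles avoiding $v$ whose only side in $E(H')$ is $ab$. If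
\begin{equation}\label{eq:criterion}
u(ab)\ge(s+k-2)\,Q\qquad\text{for every } ab\in E(H'),
\end{equation}
then $f_k(H)>\varphi(M)$.
\end{lemma}

\begin{proof}
Let $e'=e(H')=e(H)-\Delta$, so that $e'>M-\Delta\ge0$. Note that $s\ge\frac12$.

\emph{Cycles avoiding $v$.} A cycle counted by $u(ab)$ has exactly one side in $E(H)$, so it is frustrated, and it is counted for no other edge. These give at least $e'(s+k-2)Q$ frustrated cycles.

\emph{Cycles through $v$.} By Lemma~\ref{lem:star}, exactly $\varphi(\Delta)$ cycles through $v$ have exactly one side among the edges at $v$. Such a cycle is frustrated in $H$ unless it has a side in $E(H')$, and by Lemma~\ref{lem:count}(d) at most $e'(k-2)Q$ cycles through $v$ have a side in $E(H')$.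

Adding up, $f_k(H)\ge e'(s+k-2)Q+\varphi(\Delta)-e'(k-2)Q=\varphi(\Delta)+e'sQ$. On the other hand
\[
\varphi(M)-\varphi(\Delta)=(M-\Delta)(n-1-M-\Delta)\,Q\le(M-\Delta)\,sQ<e'sQ,
\]
because $M\ge\frac{n-2}2$ gives $n-1-M-\Delta\le s$. Hence $f_k(H)>\varphi(M)$.
\end{proof}

In Example~\ref{ex:plusone}, with the new edge $ab$ not at $v$, we have $s\le1$ and $u(ab)=n-3$, while \eqref{eq:criterion} asks only for $s+1\le2$.

It remains to verify \eqref{eq:criterion}. A cycle $a\,b\,v_3\dots v_k$ is counted by $u(ab)$ if $v_3$ is not adjacent to $b$, $v_k$ is not adjacent to $a$, and no inner side $v_iv_{i+1}$ is an edge. The degree bound controls the first two conditions; the third needs a bound on $e(H')$, which we obtain by assuming $f_k(H)\le\varphi(M)$ and aiming at a contradiction. The cases $k=3$ and $k\ge4$ behave differently, because for $k=3$ there is no inner side but the single vertex $v_3=v_k$ has to avoid both neighborhoods.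

\section{Triangles}\label{sec:three}

For $k=3$ we have $Q=1$, and \eqref{eq:criterion} asks for $s+1$ common non-neighbors of $a$ and $b$ in $H'$. The degree bound leaves about $n-2\Delta=2s$ of them, which is enough unless $s$ is very small. When $\Delta$ is close to $n/2$, the neighborhoods of $a$ and $b$ could cover $V\setminus\{v\}$ as far as degrees are concerned; but that takes at least $n-2$ edges of $H'$. So we need a bound on the number of edges that is well below $n$, and it comes from a second use of the fact that $H$ is reduced.

\begin{proposition}\label{prop:three}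
Let $n\ge10$ and let $H$ be a reduced graph on $n$ vertices with $d\ge M+1$ edges. Then $f_3(H)>\varphi(M)$.
\end{proposition}

\begin{proof}
Suppose that $f_3(H)\le\varphi(M)\le(n-1)^2/4$.

\emph{The number of edges.} Let $w$ be any vertex and let $S=N_H(w)$. Since $w\notin S$, switching $S$ deletes all edges at $w$ and creates none, so $w$ is isolated in $H^S$. As $H$ is reduced, $H^S$ has at least $d$ edges, and each of them, $xy$ say, gives a triple $wxy$ with exactly one edge in $H^S$. By Lemma~\ref{lem:switch}(b) these triples are frustrated in $H$. So every vertex lies in at least $d$ frustrated triples, whence $3f_3(H)\ge nd$ and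
\[
d\le\frac{3(n-1)^2}{4n}\le\frac{3n}4 .
\]

\emph{The criterion.} By Lemma~\ref{lem:reduce}, $\Delta\le M$. Let $v,H',s$ be as in Lemma~\ref{lem:criterion}, let $e'=e(H')=d-\Delta\le\frac{3n}4-\Delta$, and let $ab\in E(H')$, with degrees $\delta_a,\delta_b$ in $H'$. Among the $n-3$ vertices of $V\setminus\{v,a,b\}$, exactly $\delta_a-1$ are adjacent to $a$ and $\delta_b-1$ to $b$, so $u(ab)\ge n-1-\delta_a-\delta_b$. We have $\delta_a+\delta_b\le2\Delta$, and also $\delta_a+\delta_b\le e'+1$, since the sum counts the edge $ab$ twice and every other edge of $H'$ at most once.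

If $\Delta\le\frac n2-2$, then $s\ge2$ and $u(ab)\ge n-1-2\Delta=2s-1\ge s+1$.

If $\Delta>\frac n2-2$, then $\Delta>\frac n8+\frac32$, because $\frac n2-2\ge\frac n8+\frac32$ is equivalent to $n\ge\frac{28}3$. Therefore $2\Delta>\frac n4+3$ and
\[
u(ab)\ge n-2-e'\ge\frac n4+\Delta-2>\frac n2-\Delta+1=s+1 .
\]
In both cases \eqref{eq:criterion} holds, and Lemma~\ref{lem:criterion} gives $f_3(H)>\varphi(M)$, a contradiction.
\end{proof}

\section{Spectral stability}\label{sec:spectral}

For longer cycles we want a bound on $d_k(G)$ that is linear in $n$ whenever $f_k(G)$ is of order $n^{k-1}$, the order of $\varphi(M)$. Give edges the sign $-1$ and non-edges the sign $+1$. A cycle is frustrated exactly when the product of the signs of its sides is $-1$, and such products are what the trace of the $k$th power of the sign matrix adds up. So let $A=A(G)$ be the symmetric $n\times n$ matrix with zero diagonal and, for $i\ne j$, $A_{ij}=-1$ if $ij\in E(G)$ and $A_{ij}=1$ otherwise. If $G$ is complete bipartite, then $A=zz^T-I$, where $z$ is $-1$ on one part and $+1$ on the other; the largest eigenvalue is $n-1$, and the signs of its eigenvector $z$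 recover the parts. The proof below is a robust version of this: few frustrated cycles force an eigenvalue close to $n$, and the signs of its eigenvector say which set to switch.

We use the following facts. A real symmetric matrix $A$ has real eigenvalues $\lambda_1,\dots,\lambda_n$ with $\operatorname{tr}A^r=\sum_i\lambda_i^r$ for $r\ge1$, and each eigenvalue has a real unit eigenvector. The Frobenius norm, defined by $\|X\|_F^2=\sum_{i,j}X_{ij}^2$, satisfies $\|X\|_F^2=\operatorname{tr}X^2$ for symmetric $X$.

\begin{lemma}\label{lem:stab}
Let $k\ge3$, $c=k^2+3k$ and $n>c$. If $f_k(G)\le n^{k-1}$, then $d_k(G)\le cn$.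
\end{lemma}

\begin{proof}
\emph{The trace is large.} Expand
\[
\operatorname{tr}A^k=\sum_{(v_1,\dots,v_k)\in V^k}A_{v_1v_2}A_{v_2v_3}\cdots A_{v_kv_1}.
\]
There are $(n)_k$ sequences of distinct vertices, and each $k$-cycle arises from $2k$ of them ($k$ starting points, two directions). Thus $2kf_k(G)$ of these terms are $-1$, the others are $+1$, and their sum is $(n)_k-4kf_k(G)$. Each of the other $n^k-(n)_k$ terms is at least $-1$, and $n^k-(n)_k\le\binom k2n^{k-1}$, since a sequence with a repetition has two positions that agree. Hence
\[
\operatorname{tr}A^k\ge n^k-2\bigl(n^k-(n)_k\bigr)-4kf_k(G)\ge n^k-\bigl(k(k-1)+4k\bigr)n^{k-1}=n^k-cn^{k-1}>0 .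
\]

\emph{There is a large eigenvalue.} We have $\sum_i\lambda_i^2=\|A\|_F^2=n(n-1)$, so $|\lambda_i|<n$ for all $i$. Let $k$ be odd and let $\mu$ be the largest eigenvalue, which is positive because $\operatorname{tr}A^k>0$. Negative eigenvalues contribute negative terms, so $\operatorname{tr}A^k\le\sum_{\lambda_i>0}\lambda_i^k\le\mu^{k-2}n^2$. Let $k$ be even and let $\mu=\max_i|\lambda_i|$; again $\operatorname{tr}A^k\le\mu^{k-2}\sum_i\lambda_i^2\le\mu^{k-2}n^2$. Here the extreme eigenvalue may be $-\mu$, and this is where the complement enters: $A(\overline G)=-A(G)$, and for even $k$ neither $f_k$, $d_k$ nor $\operatorname{tr}A^k$ changes when $G$ is replaced by $\overline G$. So we may assume that $\mu$ is an eigenvalue of $A$. In both cases $(\mu/n)^{k-2}\ge1-c/n$. Since $0<\mu/n<1$ and $k-2\ge1$, we get $\mu/n\ge1-c/n$, that is, $\mu\ge n-c>0$.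

\emph{Rounding the eigenvector.} Let $x$ be a unit eigenvector for $\mu$. Then
\[
\|A-\mu xx^T\|_F^2=\operatorname{tr}A^2-2\mu\,x^TAx+\mu^2=n(n-1)-\mu^2\le n^2-(n-c)^2\le2cn .
\]
Let $S=\{i:x_i<0\}$, let $D$ be the diagonal matrix with entries $-1$ on $S$ and $+1$ elsewhere, and let $y=Dx$, so $y_i=|x_i|$. The entry $(DAD)_{ij}=D_{ii}D_{jj}A_{ij}$ differs from $A_{ij}$ in sign exactly when one of $i,j$ lies in $S$ and the other does not; thus $DAD=A(G^S)$. The matrix $DAD-\mu yy^T=D(A-\mu xx^T)D$ has the same entries as $A-\mu xx^T$ up to sign, so the square of its Frobenius norm is at most $2cn$. For each edge $ij$ of $G^S$ its entries at $(i,j)$ and $(j,i)$ equal $-1-\mu y_iy_j\le-1$. Therefore $2e(G^S)\le2cn$, and $d_k(G)\le\beta(G)\le cn$ by Lemma~\ref{lem:switch}(c).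
\end{proof}

\section{Cycles of length at least four}\label{sec:long}

For $k\ge4$ the vertices $v_3$ and $v_k$ are different, and each has to avoid only one neighborhood. This leaves about $(n-\Delta)^2n^{k-4}$ cycles, roughly $\frac{(n-\Delta)^2}nQ$, and
\begin{equation}\label{eq:slack}
\frac{(n-\Delta)^2}n=\frac{\left(\frac n2+s\right)^2}n\ge\frac n4+s .
\end{equation}
Compared with \eqref{eq:criterion} there is a margin of about $\frac n4Q$, whatever $\Delta$ is. The cycles lost to an edge on an inner side number about $2(k-3)e(H')n^{k-4}$, which by Lemma~\ref{lem:stab} is of order $k^3Q$. The condition $n\ge8k^3$ makes the margin exceed the loss.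

\begin{proposition}\label{prop:long}
Let $k\ge4$ and $n\ge8k^3$, and let $G$ be a graph on $n$ vertices with $d_k(G)\ge M+1$. Then $f_k(G)>\varphi(M)$.
\end{proposition}

\begin{proof}
Put $c=k^2+3k$ and $c'=k+6+2(k-3)c$. Then
\[
4(c'+k)=8k+24+8k(k^2-9)=8k^3-64k+24<8k^3\le n,
\]
and $c'>c$, so $n>4(c'+k)>c$. Suppose that $f_k(G)\le\varphi(M)$. Since $\varphi(M)\le\frac{(n-1)^2}4n^{k-3}\le n^{k-1}$, Lemma~\ref{lem:stab} gives $d_k(G)\le cn$. Let $H$ be as in Lemma~\ref{lem:reduce}; it has $d_k(G)\ge M+1$ edges and maximum degree $\Delta\le M$. Let $v,H',s$ be as in Lemma~\ref{lem:criterion}, and let $e'=e(H')\le cn$.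

Fix $ab\in E(H')$. Taking $v_1=a$ and $v_2=b$, we see that $u(ab)$ is the number of sequences $(v_3,\dots,v_k)$ of distinct vertices of $W=V\setminus\{v,a,b\}$ such that
\begin{itemize}
\item[(i)] $v_3$ is not adjacent to $b$, and $v_k$ is not adjacent to $a$;
\item[(ii)] $v_iv_{i+1}\notin E(H')$ for $3\le i\le k-1$.
\end{itemize}
The set $W$ has $n-3$ vertices, of which at most $\Delta-1$ are adjacent to $b$, since $a\notin W$ is a neighbor of $b$. So there are at least $n-\Delta-2$ choices for $v_3$; by the same count for $a$, at least $n-\Delta-3$ choices for $v_k\ne v_3$; and then $(n-5)_{k-4}$ ways to fill the other positions. For each of the $k-3$ values of $i$ in (ii), at most $2e'(n-5)_{k-4}$ sequences have $v_iv_{i+1}\in E(H')$: choose the edge, its order, and the other $k-4$ entries. Using $(n-\Delta-2)(n-\Delta-3)\ge(n-\Delta-3)^2\ge(n-\Delta)^2-6n$, we obtain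
\[
u(ab)\ge B\,(n-5)_{k-4},\qquad B=(n-\Delta)^2-\bigl(6+2(k-3)c\bigr)n=(n-\Delta)^2-(c'-k)\,n .
\]
Since $n-\Delta>\frac n2$ and $n>4c'$, we have $(n-\Delta)^2>c'n$, so $0<B\le n^2$. To compare $(n-5)_{k-4}$ with $Q$, write $(n-3)_{k-2}$ in two ways: $Q\,(n-k)=(n-3)(n-4)(n-5)_{k-4}$. Hence $(n-5)_{k-4}\ge Q(n-k)/n^2$, and by \eqref{eq:slack}
\[
\frac{u(ab)}Q\ge\frac Bn-\frac{kB}{n^2}\ge\frac{(n-\Delta)^2}n-(c'-k)-k\ge\frac n4+s-c'>s+k .
\]
So \eqref{eq:criterion} holds, and Lemma~\ref{lem:criterion} gives $f_k(G)=f_k(H)>\varphi(M)$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]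
For $k\ge4$ this is Proposition~\ref{prop:long}. For $k=3$ apply Proposition~\ref{prop:three} to the reduced graph $H$ of Lemma~\ref{lem:reduce}, which has $d\ge M+1$ edges and satisfies $f_3(H)=f_3(G)$.
\end{proof}

\begin{remark}
The full strength of $n\ge8k^3$ is used only in Proposition~\ref{prop:long}. Part~(a) of Theorem~\ref{thm:main} needs only $n\ge2k-2$, and for $k=3$ the proof of both parts works for every $n\ge10$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{KM} Teeradej Kittipassorn and Gabor Meszaros, \emph{Frustrated Triangles}, arXiv:1411.1749 (2014).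
\end{thebibliography}
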